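\title{Strongly NIP ordered fields are almost real closed}


\begin{abstract}
We prove that an ordered field is strongly NIP if and only if it admits a henselian valuation with real closed residue field and strongly NIP value group, which answers a question of Krapp, Kuhlmann and Leh\'ericy. In a strongly NIP ordered field the natural valuation already has these properties. The main step is a henselianity theorem: a strongly NIP valued field of residue characteristic $0$ is henselian as soon as some finite extension of its residue field contains primitive $p$-th roots of unity for infinitely many primes $p$. The proof shows that in an NIP semilocal ring $R\supseteq\mathbb Q$ with Jacobson radical $\mathfrak m$, finiteness of $(1+\mathfrak m)/(1+\mathfrak m)^p$ forces $p$-th roots of unity to lift from $R/\mathfrak m$ to $R$, and that this is impossible when $R$ lies in a field and comes from two prolongations of a valuation.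
\end{abstract}

\section{Introduction}

Ordered fields are considered in the language $\mathcal L_{\mathrm{or}}=\{+,-,\cdot,0,1,<\}$ of ordered rings, and ordered abelian groups in the language $\{+,-,0,<\}$.

\begin{definition}\label{def:snip}
A complete theory $T$ is \emph{strongly NIP} (or \emph{strongly dependent}) if there is no sequence of formulas $(\varphi_i(x,y_i))_{i<\omega}$, with $x$ a finite tuple of variables, together with parameters $(a_{i,j})_{i,j<\omega}$ in a model of $T$, such that for every function $\eta:\omega\to\omega$ the set of formulas
\[
\{\varphi_i(x,a_{i,\eta(i)}) : i<\omega\}\cup\{\neg\varphi_i(x,a_{i,j}) : i<\omega,\ j\neq\eta(i)\}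
\]
is consistent. A structure is strongly NIP if its complete theory is.
\end{definition}

Row $i$ of the forbidden array is a family of definable sets $\varphi_i(x,a_{i,j})$, $j<\omega$, and the condition says that one can prescribe, independently in all rows, the one set of each row that contains $x$. In a dense linear order, pairwise disjoint intervals form one such row, and for $x=(x_1,\dots,x_n)$ one gets $n$ independent rows, one for each coordinate. Strong NIP says that a finite tuple never carries infinitely many independent rows.

\begin{definition}
Let $G$ be an ordered abelian group. An ordered field $(K,<)$ is \emph{almost real closed with respect to $G$} if $K$ admits a henselian valuation $v$ whose residue field is real closed and whose value group $v(K^\times)$ is $G$.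
\end{definition}

For such fields strong NIP is a property of the group. The following result is known, and we use it without proof.

\begin{theorem}\label{thm:known}
Let $(K,<)$ be almost real closed with respect to an ordered abelian group $G$. Then $(K,<)$ is strongly NIP if and only if $G$ is strongly NIP.
\end{theorem}

A real closed field is almost real closed with respect to $G=\{0\}$, by the trivial valuation, and a one-element structure is strongly NIP because $a_{i,0}=a_{i,1}$ in any array; so real closed fields are strongly NIP. The field $\mathbb R((t))$, ordered so that $t$ is positive and infinitesimal, is almost real closed with respect to $\mathbb Z$, by Hensel's lemma for the complete $t$-adic valuation. Theorem~\ref{thm:known} produces strongly NIP ordered fields from strongly NIP groups, and the question, posed in \cite{KKL}, is whether it produces all of them: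

\begin{quote}
\emph{Is every strongly NIP ordered field almost real closed with respect to some strongly NIP ordered abelian group?}
\end{quote}

The simplest fields that are not henselian suggest the answer yes. In a strongly NIP field $K$ the index $[K^\times:(K^\times)^p]$ is finite for all but finitely many primes $p$ (Lemma~\ref{lem:index}). This excludes $\mathbb Q$, where the prime numbers lie in distinct cosets of $(\mathbb Q^\times)^p$, and it excludes $\mathbb R(t)$ with any ordering, where the elements $t-a$ $(a\in\mathbb R)$ lie in distinct cosets. With $t$ positive and infinitesimal, $\mathbb R(t)$ has the same residue field and value group as $\mathbb R((t))$; what it lacks is henselianity, since $X^2-(1+t)$ has the simple zero $1$ in the residue field and no zero in $\mathbb R(t)$. So strong NIP provides many $p$-th roots, as Hensel's lemma does. The difficulty is to get from $p$-th roots to Hensel's lemma for all polynomials.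

The \emph{natural valuation} of an ordered field is the one whose valuation ring is the convex hull of $\mathbb Z$; it is the finest convex valuation.

\begin{theorem}\label{thm:A}
For an ordered field $(K,<)$ the following are equivalent:
\begin{enumerate}
\item[(1)] $(K,<)$ is strongly NIP;
\item[(2)] $(K,<)$ is almost real closed with respect to some strongly NIP ordered abelian group;
\item[(3)] the natural valuation of $K$ is henselian with real closed residue field and strongly NIP value group.
\end{enumerate}
\end{theorem}

So the answer is yes. The ordering plays a small part in the proof: it provides a valuation that can be added to the language without losing strong NIP. Henselianity comes from a theorem on valued fields.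

\begin{theorem}\label{thm:B}
Let $\mathcal K$ be a strongly NIP structure expanding a valued field $(K,\mathcal O)$ whose residue field $k$ has characteristic $0$. Assume that some finite extension $k'$ of $k$ contains primitive $p$-th roots of unity for infinitely many primes $p$ (for example, $k$ algebraically closed or real closed). Then $\mathcal O$ is henselian.
\end{theorem}

If $\mathcal O$ is not henselian, it has $g\ge2$ prolongations to some finite extension $L$. The integral closure $R$ of $\mathcal O$ in $L$, with Jacobson radical $\mathfrak m$, then has a product of $g$ fields as quotient $R/\mathfrak m$, and this product contains more $p$-th roots of unity than the field $L$ can. The core of the paper, Sections~\ref{sec:setting} to~\ref{sec:lift}, shows that these roots of unity nevertheless lift to $R$ if the structure is NIP and $(1+\mathfrak m)^p$ has finite index in $1+\mathfrak m$. Section~\ref{sec:background} recalls the tools, Section~\ref{sec:strong} contains the only direct uses of strong NIP, and Sections~\ref{sec:hensel} and~\ref{sec:ordered} prove Theorems~\ref{thm:B} and~\ref{thm:A}.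

\section{Background}\label{sec:background}

``Definable'' means definable with parameters.

\subsection{The independence property}

A formula $\varphi(x,y)$ has the \emph{independence property} (IP) in a structure $\mathcal M$ if for every $n$ there are tuples $a_1,\dots,a_n$ and $b_S$ $(S\subseteq\{1,\dots,n\})$ in $\mathcal M$ such that $\varphi(b_S,a_j)$ holds if and only if $j\in S$. This depends only on the theory of $\mathcal M$, and $\mathcal M$ is \emph{NIP} if no formula has IP. We need three remarks.

\emph{Parameters.} If $\varphi(x,y,c)$ has IP for a fixed tuple $c$, then $\varphi(x,yz)$ has IP, with the tuples $a_jc$ in place of $a_j$. In the same way fixed parameters in the formulas of Definition~\ref{def:snip} can be absorbed into the $a_{i,j}$.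

\emph{Definable structures.} Let $\mathcal N$ be a structure whose universe is a definable subset of some $\mathcal M^d$ and whose basic relations and functions are definable in $\mathcal M$. Every formula of $\mathcal N$ translates into a formula of $\mathcal M$ with fixed parameters, so $\mathcal N$ is NIP if $\mathcal M$ is.

\emph{Strongly NIP implies NIP.} If $\varphi(x,y)$ has IP, compactness gives, in some model, an infinite family of tuples, which we index as $(a_{i,j})_{i,j<\omega}$, such that for every set $S$ of indices some $b_S$ satisfies $\varphi(b_S,a_{i,j})$ exactly for $(i,j)\in S$. Taking $S=\{(i,\eta(i)):i<\omega\}$ and all $\varphi_i=\varphi$ violates Definition~\ref{def:snip}.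

Failure of strong NIP, too, is visible in finite pieces.

\begin{lemma}\label{lem:finite}
Let $T$ be complete and let $(\varphi_i(x,y_i))_{i<\omega}$ be formulas. Let $\pi_n$ be the sentence saying that there are $a_{i,j}$ $(i,j<n)$ and $b_\eta$ $(\eta:n\to n)$ such that $\varphi_i(b_\eta,a_{i,j})$ holds if and only if $j=\eta(i)$. Then the $\varphi_i$ witness that $T$ is not strongly NIP if and only if $\pi_n\in T$ for all $n$.
\end{lemma}

\begin{proof}
Given an infinite array, extend each $\eta:n\to n$ to a function $\omega\to\omega$ and realize the corresponding set of formulas in an elementary extension; this gives $\pi_n$. Conversely, add constants $a_{i,j}$ $(i,j<\omega)$ and $b_\eta$ $(\eta:\omega\to\omega)$ and the axioms $\varphi_i(b_\eta,a_{i,\eta(i)})$ and $\neg\varphi_i(b_\eta,a_{i,j})$ for $j\ne\eta(i)$. Given finitely many axioms, choose $n$ larger than all $i$, $j$ and $\eta(i)$ that occur in them. Each $\eta$ that occurs agrees, at the finitely many $i$ that occur, with some function $n\to n$, so $\pi_n$ provides a model. Compactness finishes the proof.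
\end{proof}

\subsection{Definable groups in NIP theories}\label{subsec:groups}

Let $\mathcal M$ be a structure with theory $T$, and fix a strong limit cardinal $\kappa>|\mathcal M|+|T|$. ``Small'' and ``bounded'' mean of size less than $\kappa$. A \emph{monster model} is an elementary extension $\mathfrak C\succ\mathcal M$ that is $\kappa$-saturated (a small family of definable sets with the finite intersection property has a common point) and strongly $\kappa$-homogeneous (elementary maps between small subsets extend to automorphisms). If $E$ is a definable equivalence relation on a definable set and $E$ has infinitely many classes, then it has at least $\kappa$ classes: for a small set $A$, the conditions $\neg E(x,a)$, $a\in A$, are finitely satisfiable, so $A$ misses a class.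

Let $G$ be a group definable in $\mathfrak C$. A subset of $G$ is \emph{type-definable} if it is the intersection of a small family of definable sets.

\begin{theorem}[\cite{Shelah00}]\label{thm:G00}
If $T$ is NIP, then among the type-definable subgroups of $G$ of bounded index there is a smallest one, denoted $G^{00}$.
\end{theorem}

If $\alpha$ is a definable automorphism of $G$, then $\alpha^{-1}(G^{00})$ and $\alpha(G^{00})$ are type-definable of bounded index, so both contain $G^{00}$, and therefore $\alpha(G^{00})=G^{00}$.

A \emph{global type} $q$ on $G$ is an ultrafilter on the Boolean algebra of definable subsets of $G$, and $gq=\{gX:X\in q\}$ is its translate by $g\in G$. For a small set $A\subseteq\mathfrak C$, an element $w\in G$ \emph{realizes $q$ over $A$} if it lies in every $X\in q$ that is definable with parameters from $A$; such $w$ exists by saturation. The group $G$ is \emph{definably amenable} if there is a left-invariant finitely additive probability measure on its definable subsets. Abelian groups are amenable as abstract groups, hence definably amenable.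

\begin{theorem}[{\cite[\S 5]{HP}}]\label{thm:HP}
Let $T$ be NIP and $G$ definably amenable. Then there is a global type $q$ on $G$ all of whose translates are invariant under the automorphisms of $\mathfrak C$ fixing a certain small model pointwise, and for such $q$ the stabilizer $\{g\in G:gq=q\}$ equals $G^{00}$.
\end{theorem}

We use only this consequence: an abelian group $G$ with $G^{00}=G$ carries a global type invariant under all translations. For the additive group of a real closed field, where definable sets are finite unions of points and intervals, the definable sets containing some interval $(a,\infty)$ form such a type; an element realizing it over $A$ is so large that adding an element of $A$ changes nothing that $A$ can see.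

\subsection{Externally definable sets}

A subset of $\mathcal M^n$ is \emph{externally definable} if it is the trace on $\mathcal M^n$ of a set definable, with parameters, in an elementary extension of $\mathcal M$.

\begin{theorem}[\cite{ShelahCont,CS}]\label{thm:ext}
If $\mathcal M$ is NIP, then every set definable in the expansion of $\mathcal M$ by all externally definable sets is externally definable in $\mathcal M$.
\end{theorem}

\subsection{Valuation rings}

A \emph{valuation ring} of a field $K$ is a subring $\mathcal O$ with $x\in\mathcal O$ or $x^{-1}\in\mathcal O$ for all $x\in K^\times$. It is local and integrally closed; its residue field is the quotient by the maximal ideal, its value group is $K^\times/\mathcal O^\times$, and a bar denotes reduction to the residue field. A \emph{prolongation} of $\mathcal O$ to an extension field $L$ is a valuation ring $\mathcal O'$ of $L$ with $\mathcal O'\cap K=\mathcal O$; prolongations to every extension field exist, and the residue field of $\mathcal O'$ extends that of $\mathcal O$. The ring $\mathcal O$ is \emph{henselian} if it satisfies the equivalent conditions in (b) below.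

\begin{theorem}[{\cite[Ch.~3, 4]{EP}}]\label{thm:EP}
Let $\mathcal O$ be a valuation ring of $K$.
\begin{enumerate}
\item[(a)] Let $L/K$ be finite and $R$ the integral closure of $\mathcal O$ in $L$. Then $R$ has finitely many maximal ideals $\mathfrak m_1,\dots,\mathfrak m_g$. The prolongations of $\mathcal O$ to $L$ are exactly the pairwise distinct localizations $R_{\mathfrak m_j}$, with residue fields $R/\mathfrak m_j$.
\item[(b)] $\mathcal O$ has a unique prolongation to every finite extension of $K$ if and only if for every $f\in\mathcal O[X]$ each simple zero of $\bar f$ in the residue field is the residue of a zero of $f$ in $\mathcal O$.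
\item[(c)] If $\mathcal O$ is henselian, so is every subring of $K$ containing $\mathcal O$.
\end{enumerate}
\end{theorem}

In an ordered field $(K,<)$ every convex subring is a valuation ring, since it contains all $x$ with $|x|\le1$. Every convex subring contains the convex hull $\mathcal O=\{x:|x|\le n\text{ for some }n\in\mathbb N\}$ of $\mathbb Z$. The standard part map $\operatorname{st}:\mathcal O\to\mathbb R$, $\operatorname{st}(x)=\sup\{r\in\mathbb Q:r<x\}$, is a ring homomorphism whose kernel is the maximal ideal of infinitesimals, so it identifies the residue field of the natural valuation with a subfield of $\mathbb R$.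

\section{Two consequences of strong NIP}\label{sec:strong}

The cosets of $U^p$ in an abelian group $U$, for different primes $p$, are independent by the Chinese remainder theorem. They form the rows of a forbidden array unless almost all rows are finite.

\begin{lemma}\label{lem:index}
Let $U$ be an abelian group, written multiplicatively, definable in a strongly NIP structure. Then $[U:U^p]<\infty$ for all but finitely many primes $p$.
\end{lemma}

\begin{proof}
Suppose that $[U:U^{p_i}]=\infty$ for distinct primes $p_0,p_1,\dots$. For each $i$ choose $a_{i,j}\in U$ $(j<\omega)$ in distinct cosets of $U^{p_i}$, and let $\varphi_i(x,y)$ say $x\in yU^{p_i}$. Given $\eta:\omega\to\omega$ and $n$, choose integers $e_i$ $(i<n)$ with $e_i\equiv1\bmod p_i$ and $e_i\equiv0\bmod p_l$ for $l<n$, $l\neq i$, and put $x=\prod_{l<n}a_{l,\eta(l)}^{e_l}$. For $i<n$, the factors with $l\ne i$ lie in $U^{p_i}$ and the factor with $l=i$ lies in $a_{i,\eta(i)}U^{p_i}$. So $x\in a_{i,\eta(i)}U^{p_i}$, and $x\notin a_{i,j}U^{p_i}$ for $j\neq\eta(i)$. By compactness the set of formulas in Definition~\ref{def:snip} is consistent for every $\eta$.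
\end{proof}

The natural valuation ring need not be definable in $(K,<)$, while Theorem~\ref{thm:B} needs it in the language. It is cut out by a single element of an elementary extension, and this is enough.

\begin{lemma}\label{lem:convex}
If $(K,<)$ is a strongly NIP ordered field and $\mathcal O\subseteq K$ is a convex subring, then $(K,<,\mathcal O)$ is strongly NIP.
\end{lemma}

\begin{proof}
Let $K'\succ K$ be a $|K|^+$-saturated elementary extension of $(K,<)$. The conditions $b<a$ for $b\in\mathcal O$ and $a<c$ for $c\in K$ with $c>\mathcal O$ are finitely satisfiable, by $a=\max(0,b_1,\dots,b_r)+1\in\mathcal O$, so some $a\in K'$ satisfies all of them. If $x\in\mathcal O$, then $\pm x<a$. If $x\in K\setminus\mathcal O$, then $|x|>\mathcal O$ by convexity, so $|x|>a$. Hence $\mathcal O=\{x\in K:-a<x<a\}$ is externally definable.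

Suppose that formulas $\varphi_i(x,y_i)$ witness that $(K,<,\mathcal O)$ is not strongly NIP. By Theorem~\ref{thm:ext}, the set defined by $\varphi_i$ in $(K,<,\mathcal O)$ is the trace on $K$ of $\psi_i(x,y_i,c_i)$ for an $\mathcal L_{\mathrm{or}}$-formula $\psi_i$ and a tuple $c_i$ in an elementary extension of $(K,<)$. The trace depends only on the type of $c_i$ over $K$, so we may take all $c_i$ in $K'$. Fix $n$. By Lemma~\ref{lem:finite} there are $a_{i,j}$ and $b_\eta$ \emph{in $K$} with $\varphi_i(b_\eta,a_{i,j})$ if and only if $j=\eta(i)$, for $i,j<n$ and $\eta:n\to n$. Then $\psi_i(b_\eta,a_{i,j},c_i)$ holds in $K'$ if and only if $j=\eta(i)$. The formulas $\psi_i(x,y_iz_i)$ do not depend on $n$, so by Lemma~\ref{lem:finite} they witness that $(K,<)$ is not strongly NIP, a contradiction.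
\end{proof}

\section{Roots of unity in semilocal rings}\label{sec:setting}

\subsection{The setting}

\begin{definition}
A \emph{semilocal triple} is a structure $(L,R,\mathfrak m)$ in the language of rings with two unary predicates such that $L$ is a field of characteristic $0$, $R$ is a subring with $\mathbb Q\subseteq R$, and $\mathfrak m$ is an ideal of $R$ with $1+\mathfrak m\subseteq R^\times$ and $R/\mathfrak m\cong k_1\times\dots\times k_g$ for fields $k_j$, $1\le g<\infty$. We put $U=1+\mathfrak m$ and write $\equiv$ for congruence modulo $\mathfrak m$.
\end{definition}

\begin{lemma}\label{lem:triple}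
Let $(L,R,\mathfrak m)$ be a semilocal triple.
\begin{enumerate}
\item[(a)] An element of $R$ is a unit if and only if its image in $R/\mathfrak m$ is a unit, that is, has no zero component. The set $U$ is a subgroup of $R^\times$, and $r/r'\in U$ whenever $r\equiv r'$ are units.
\item[(b)] The maximal ideals of $R$ are the kernels of the maps $R\to k_j$. They are definable, and the $k_j$ have characteristic $0$.
\item[(c)] Every elementary extension is a semilocal triple with the same $g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $rr'\equiv1$, then $rr'\in U\subseteq R^\times$, so $r$ is a unit. The set $U$ is the kernel of $R^\times\to(R/\mathfrak m)^\times$.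

(b) If a maximal ideal $\mathfrak n$ missed some $a\in\mathfrak m$, then $1-ra\in\mathfrak n$ for some $r\in R$, while $1-ra\in U$ is a unit. So the maximal ideals of $R$ are the preimages of those of $k_1\times\dots\times k_g$. Let $t_j\in R$ map to the element with $1$ in position $j$ and $0$ elsewhere. The kernel of $R\to k_j$ is $\{r:rt_j\in\mathfrak m\}$. The $k_j$ are quotients of a $\mathbb Q$-algebra.

(c) The product decomposition is expressed by one sentence: there are $t_1,\dots,t_g\in R\setminus\mathfrak m$ with $t_j^2\equiv t_j$, $t_it_j\equiv0$ for $i\ne j$ and $\sum_jt_j\equiv1$, such that for every $r\in R$ with $rt_j\not\equiv0$ there is $r'\in R$ with $rr't_j\equiv t_j$. The other conditions are first-order as they stand.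
\end{proof}

Valuations supply the triples that we care about.

\begin{lemma}\label{lem:valtriple}
Let $\mathcal O$ be a valuation ring of $K$ of residue characteristic $0$, let $L/K$ be finite, $R$ the integral closure of $\mathcal O$ in $L$ and $\mathfrak m$ the Jacobson radical of $R$. Then $(L,R,\mathfrak m)$ is a semilocal triple, $g$ is the number of prolongations of $\mathcal O$ to $L$, and the $k_j$ are their residue fields. The triple is definable in $(K,\mathcal O)$.
\end{lemma}

\begin{proof}
Nonzero integers have nonzero residue, so they are units of $\mathcal O$ and $\mathbb Q\subseteq\mathcal O\subseteq R$. The Jacobson radical is $\mathfrak m=\mathfrak m_1\cap\dots\cap\mathfrak m_g=\{x\in R:1+xR\subseteq R^\times\}$, and $R/\mathfrak m\cong\prod_jR/\mathfrak m_j$ by the Chinese remainder theorem; Theorem~\ref{thm:EP}(a) identifies $g$ and the factors. A basis identifies $L$ with $K^d$, $d=[L:K]$, with definable field operations. The characteristic polynomial of multiplication by $x\in L$ has coefficients that are polynomials in the coordinates of $x$, it vanishes at $x$, and it is a power of the minimal polynomial of $x$, which lies in $\mathcal O[X]$ for integral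 $x$ because $\mathcal O$ is integrally closed. So $x\in R$ if and only if the characteristic polynomial lies in $\mathcal O[X]$. Hence $R$ is definable, and so is $\mathfrak m$.
\end{proof}

\subsection{The lifting proposition}

\begin{proposition}\label{prop:lift}
Let $(L,R,\mathfrak m)$ be an NIP semilocal triple and $p$ an odd prime with $[U:U^p]<\infty$. Let $\varepsilon\in R/\mathfrak m$ satisfy $\varepsilon^p=1$ and $\varepsilon-1\in(R/\mathfrak m)^\times$. Then there is $\zeta\in R$ with $\zeta^p=1$ and $\zeta+\mathfrak m=\varepsilon$.
\end{proposition}

This is Hensel's lemma for the single polynomial $X^p-1$. Its force is that it holds over the product $k_1\times\dots\times k_g$, where the components of $\varepsilon$ can be chosen independently.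

\begin{corollary}\label{cor:g1}
Let $(L,R,\mathfrak m)$ and $p$ be as in Proposition~\ref{prop:lift}. If every $k_j$ contains a primitive $p$-th root of unity, then $g=1$.
\end{corollary}

\begin{proof}
There are $(p-1)^g$ elements $\varepsilon=(\varepsilon_1,\dots,\varepsilon_g)$ with $\varepsilon_j^p=1\neq\varepsilon_j$ for all $j$. They lift to distinct $p$-th roots of unity different from $1$ in the field $L$, of which there are at most $p-1$. Since $p-1\ge2$, we get $g=1$.
\end{proof}

From now on $p$ is a fixed odd prime, $D=U^p$, and $[u]$ is the class of $u\in U$ in $U/D$, an abelian group in which every element $c$ satisfies $c^p=1$. The obstruction to lifting lives in this group.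

\begin{lemma}\label{lem:obstruction}
Let $\varepsilon\in R/\mathfrak m$ with $\varepsilon^p=1$, and let $\rho\in R$ with $\rho+\mathfrak m=\varepsilon$. Then $\rho\in R^\times$, $\rho^p\in U$, and the class $[\rho^p]$ depends only on $\varepsilon$. It is trivial if and only if $\varepsilon$ lifts to a $p$-th root of unity in $R$.
\end{lemma}

\begin{proof}
Since $\varepsilon$ is a unit, so is $\rho$, and $\rho^p\equiv1$. Any other lift is $\rho u$ with $u\in U$, and $[(\rho u)^p]=[\rho^p]$. If $\rho^p=u^p$ with $u\in U$, then $\zeta=\rho/u$ is a lift with $\zeta^p=1$. Conversely, such a lift $\zeta$ gives the class $[\zeta^p]=1$.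
\end{proof}

If $R$ is a henselian valuation ring with maximal ideal $\mathfrak m$, then $U=D$, because $X^p-u$ has the simple zero $1$ in the residue field; the obstruction group is trivial. The next example shows that finiteness of $U/D$ alone does not kill the obstruction.

\begin{example}\label{ex:IP}
Let $t\in\mathbb R$ be transcendental, and let $\mathcal O$ be a prolongation to $\mathbb R$ of the valuation ring $\mathbb Q[t]_{(t^2+1)}$ of $\mathbb Q(t)$. The residue field of $\mathcal O$ contains $\mathbb Q(i)$, so $X^2+1$ has a simple zero in it and no zero in $\mathbb R$. Thus $\mathcal O$ is not henselian and has $g\ge2$ prolongations to $\mathbb C$, the only proper finite extension of $\mathbb R$. Let $(\mathbb C,R,\mathfrak m)$ be the triple of Lemma~\ref{lem:valtriple}. Every $u\in U$ is $\rho^p$ for some $\rho\in\mathbb C$; this $\rho$ is integral over $R$, so $\rho\in R$, and $[u]$ is the obstruction of the $p$-th root of unity $\rho+\mathfrak m$. Hence $[U:D]\le p^g$. The $p$-th roots of unity of $\mathbb C$ lie in $R$, so $X^p-1$ splits in each $k_j$, with distinct zeros as $k_j$ has characteristic $0$. The conclusion of Corollary~\ref{cor:g1} fails, so this triple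 has IP.
\end{example}

\subsection{The idea for $p=3$}\label{subsec:idea}

The map $\mathfrak m\to U/D$, $Y\mapsto[1+Y]$, is onto. If it were a homomorphism from $(\mathfrak m,+)$, it would be trivial, because $[1+Y]=[1+Y/p]^p=1$. To see how far it is from being one, take $p=3$ and walk from $1$ to $1+Y$ in three equal additive steps:
\[
1+Y=\frac{3+Y}{3}\cdot\frac{3+2Y}{3+Y}\cdot\frac{3+3Y}{3+2Y}=(1+x_0Y)(1+x_1Y)(1+x_2Y),
\]
where
\[
x_0=\frac13,\qquad x_1=\frac1{3+Y},\qquad x_2=\frac1{3+2Y}.
\]
All three coefficients lie in $\frac13+\mathfrak m$. If the class $[1+xY]$ were the same element $f$ for all $x\in\frac13+\mathfrak m$, we would get $[1+Y]=f^3=1$.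

So we look for $Y\in\mathfrak m$ such that $[1+Y]$ is the obstruction $[\rho^p]$ and $[1+xY]$ is insensitive to changing $x$ modulo $\mathfrak m$. A translation-invariant type on $\mathfrak m$ (Section~\ref{sec:generic}) yields such a $Y$ in the monster model (Section~\ref{sec:lift}), but the insensitivity holds only for $x$ in the original small structure, over which $Y$ is generic. The coefficients $x_1,x_2$ depend on $Y$ and are not covered. Section~\ref{sec:add} closes this gap: if the conclusion of the computation failed, one could iterate the choice of $Y$ and build an instance of IP.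

\section{Additivity from NIP}\label{sec:add}

Let $(L,R,\mathfrak m)$ be a semilocal triple and $x_0\in R$. The computation above is a case of the identity
\begin{equation}\label{eq:step}
1+x_0(\tau+t)=(1+x_0\tau)\Bigl(1+t\,\frac{x_0}{1+x_0\tau}\Bigr),\qquad\frac{x_0}{1+x_0\tau}\in x_0+\mathfrak m\qquad(\tau,t\in\mathfrak m),
\end{equation}
where the last assertion holds because $(1+x_0\tau)^{-1}\in U$. Suppose that $s,s'\in\mathfrak m$ satisfy $[1+sx]=e$, $[1+s'x]=e'$ and $[1+(s+s')x]=d$ for \emph{all} $x\in x_0+\mathfrak m$. Then \eqref{eq:step} with $\tau=s'$, $t=s$ gives $d=e'e$. Under NIP the quantifiers can be weakened: $s$ and $s'$ may depend on the finitely many $x$ that are tested.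

\begin{lemma}\label{lem:add}
Let $(L,R,\mathfrak m)$ be an NIP semilocal triple, $x_0\in R$ and $e,e',d\in U/D$. Suppose that for every finite $X\subseteq x_0+\mathfrak m$ there are $s,s'\in\mathfrak m$ such that for all $x\in X$
\[
[1+sx]=e,\qquad[1+s'x]=e',\qquad[1+(s+s')x]=d.
\]
Then $d=ee'$.
\end{lemma}

\begin{proof}
Fix $n$. We choose $s_i,s_i'\in\mathfrak m$ for $i=1,\dots,n$ recursively and write $\sigma_S=\sum_{l\in S}s_l'$. Given $s_l,s_l'$ for $l<i$, let $T_i$ be the finite set of all $\sigma_S$ and all $\sigma_S+s_j$ with $S\subseteq\{1,\dots,i-1\}$ and $1\le j<i$, and let $s_i,s_i'$ be given by the hypothesis for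
\[
X_i=\Bigl\{\frac{x_0}{1+x_0\tau}:\tau\in T_i\Bigr\}\subseteq x_0+\mathfrak m.
\]
By \eqref{eq:step}, for $\tau\in T_i$, adding $s_i$, $s_i'$ or $s_i+s_i'$ to $\tau$ multiplies $[1+x_0\tau]$ by $e$, $e'$ or $d$ respectively.

Let $S\subseteq\{1,\dots,n\}$ and $1\le j\le n$, and put $S_{<i}=S\cap\{1,\dots,i-1\}$. We build sums from $0$ by adding the summands in increasing order of their index. For $\sigma_S$, we add $s_i'$ to $\sigma_{S_{<i}}\in T_i$ at each step $i\in S$, so $[1+x_0\sigma_S]=e'^{\,|S|}$. For $s_j+\sigma_S$, at a step $i\in S$ with $i<j$ we add $s_i'$ to $\sigma_{S_{<i}}\in T_i$; at step $j$ we add to $\sigma_{S_{<j}}\in T_j$ the element $s_j+s_j'$ if $j\in S$ and $s_j$ if $j\notin S$; at a step $i\in S$ with $i>j$ we add $s_i'$ to $\sigma_{S_{<i}}+s_j\in T_i$. Therefore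
\[
[1+x_0(s_j+\sigma_S)]=\begin{cases}e'^{\,|S|-1}d,&j\in S,\\ e'^{\,|S|}e,&j\notin S,\end{cases}
\qquad
\Bigl[\frac{1+x_0(s_j+\sigma_S)}{1+x_0\sigma_S}\Bigr]=\begin{cases}de'^{-1},&j\in S,\\ e,&j\notin S.\end{cases}
\]
Let $u_e\in U$ represent $e$, and let $\varphi(v,u)$ say that $u,v\in\mathfrak m$ and $(1+x_0(u+v))/(1+x_0v)\notin u_eD$. Its parameters $x_0,u_e$ do not depend on $n$. If $d\neq ee'$, then $\varphi(\sigma_S,s_j)$ holds if and only if $j\in S$. As $n$ is arbitrary, $\varphi$ has IP, a contradiction.
\end{proof}

In words: $s_j$ interacts additively, with factor $e$, with every $s_l'$ chosen at another step, because one of the two was chosen generically over the other. Only with its own partner $s_j'$ could it interact differently, and then $s_j$ would detect whether $s_j'$ occurs in the sum $\sigma_S$.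

\section{A translation-invariant type on $\mathfrak m$}\label{sec:generic}

For this section and the next, let $\mathcal N=(L_0,R_0,\mathfrak m_0)$ be an NIP semilocal triple with $U_0=1+\mathfrak m_0$ and $D_0=U_0^p$ of finite index in $U_0$, and let $\mathfrak C=(L,R,\mathfrak m)\succ\mathcal N$ be a monster model, with $U$, $D$, $k_j$ taken in $\mathfrak C$. By elementarity $D\cap U_0=D_0$, and finitely many cosets $u_1D_0,\dots,u_rD_0$ that cover $U_0$ give cosets $u_1D,\dots,u_rD$ that cover $U$. So $U_0/D_0=U/D$ is finite, and every coset of $D$ in $U$ is definable over $L_0$.

\begin{lemma}\label{lem:m00}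
$(\mathfrak m,+)^{00}=\mathfrak m$.
\end{lemma}

\begin{proof}
For $r\in R^\times$, multiplication by $r$ is a definable automorphism of $(\mathfrak m,+)$, so $r\mathfrak m^{00}=\mathfrak m^{00}$. Every $r\in R$ is a sum of two units: each of the $g$ components of the image of $r$ in $R/\mathfrak m$ equals at most one of the integers $1,\dots,g+1$, so some $n\in\{1,\dots,g+1\}$ differs from all of them, and $r=n+(r-n)$ with $n,r-n\in R^\times$. Hence $\mathfrak m^{00}$ is an ideal of $R$.

Suppose $a\in\mathfrak m\setminus\mathfrak m^{00}$. Then $\mathfrak a=\{r\in R:ra\in\mathfrak m^{00}\}$ is an ideal with $1\notin\mathfrak a$, and $r\mapsto ra$ embeds the group $R/\mathfrak a$ into $\mathfrak m/\mathfrak m^{00}$, which is bounded. But $\mathfrak a$ lies in a maximal ideal, so $R/\mathfrak a$ maps onto some $k_j$. By Lemma~\ref{lem:triple}(b), $k_j$ is an infinite quotient of $R$ by a definable equivalence relation, so it is not bounded. This is a contradiction.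
\end{proof}

By Theorem~\ref{thm:HP} there is a global type $q$ on $(\mathfrak m,+)$ with $X-\eta\in q$ for all $X\in q$ and $\eta\in\mathfrak m$. We fix $q$. Since $U/D$ is finite, $q$ decides the class of any definable function $\mathfrak m\to U$, and additive invariance turns into a multiplicative statement.

\begin{lemma}\label{lem:translate}
Let $A$ be a small subfield of $L$ containing $L_0$, and let $w\in\mathfrak m$ realize $q$ over $A$. If $b\in R^\times\cap A$ and $\eta\in\mathfrak m\cap A$, then
\[
\frac{b+\eta+w}{b+w}\in D.
\]
\end{lemma}

\begin{proof}
The sets $X_c=\{t\in\mathfrak m:[(b+t)/b]=c\}$, $c\in U/D$, form a finite partition of $\mathfrak m$ into sets definable over $A$, so $X_c\in q$ for exactly one $c$. Then $X_c-\eta\in q$, and this set is also definable over $A$. So $w\in X_c$ and $\eta+w\in X_c$, that is, $[(b+w)/b]=c=[(b+\eta+w)/b]$.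
\end{proof}

\section{Proof of the lifting proposition}\label{sec:lift}

We keep the notation of Section~\ref{sec:generic} and prove Proposition~\ref{prop:lift} for $\mathcal N$. Let $\rho\in R_0$ represent $\varepsilon$. Then $\rho^p\equiv1$ and $\rho-1\in R_0^\times$; we also write $\varepsilon=(\varepsilon_1,\dots,\varepsilon_g)$ for the image of $\rho$ in $R/\mathfrak m$. By Lemma~\ref{lem:obstruction} and $D\cap U_0=D_0$, it suffices to show $[\rho^p]=1$ in $U/D$.

\subsection{Choosing $Y$}

The first candidate, $Y=w$ realizing $q$ over $L_0$, does not work. For units $x\equiv x'$ in $R_0$, Lemma~\ref{lem:translate} with $b=x^{-1}$ and $\eta=x'^{-1}-x^{-1}$ gives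
\[
\frac{1+x'w}{1+xw}=\frac{x'}{x}\cdot\frac{x'^{-1}+w}{x^{-1}+w}\in\frac{x'}xD,
\]
so $[1+xw]$ takes every value in $U/D$ as $x$ ranges over a coset of $\mathfrak m_0$. The type $q$ absorbs translations, and here $x$ acts on $w$ by multiplication. Inversion repairs this. For $\xi\in R_0^\times$ and $y=(\xi+w)^{-1}$,
\[
1+xy=\frac{\xi+x+w}{\xi+w},
\]
and changing $x$ by $\eta\in\mathfrak m_0$ translates the numerator; as long as $\xi+x$ is a unit, $1+xy$ changes by a factor in $D$. The price is that $y\equiv\xi^{-1}$ is a unit, not an element of $\mathfrak m$. This is where $\varepsilon$ enters: if $1+y\equiv\rho$, then a product of $p$ such factors is congruent to $\rho^p\equiv1$ and so returns to $U$.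

Accordingly, put $\xi=(\rho-1)^{-1}\in R_0^\times$. Choose $w_1,\dots,w_p\in\mathfrak m$ recursively such that $w_k$ realizes $q$ over the small field $L_{k-1}$, where $L_k=L_0(w_1,\dots,w_k)$. Put
\[
z_k=\xi+w_k\in R^\times,\qquad y_k=z_k^{-1},\qquad A_k=\prod_{l=1}^k(1+y_l)\quad(0\le k\le p),\qquad Y=A_p-1.
\]
Then $y_k\equiv\xi^{-1}=\rho-1$, so $1+y_k\equiv\rho$, $A_k\equiv\rho^k$ and $Y\in\mathfrak m$.

\begin{lemma}\label{lem:Yclass}
$[1+Y]=[\rho^p]$.
\end{lemma}

\begin{proof}
The sets $\{t\in\mathfrak m:[(1+(\xi+t)^{-1})/\rho]=c\}$, $c\in U/D$, form a finite partition of $\mathfrak m$ definable over $L_0$. The one that belongs to $q$ contains all $w_l$. So the elements $u_l=(1+y_l)/\rho\in U$ have a common class $c$, and $1+Y=A_p=\rho^pu_1\cdots u_p$ has class $[\rho^p]c^p=[\rho^p]$.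
\end{proof}

\subsection{Insensitivity}

We reach $1+xY$ through the elements $1+x(A_k-1)$, $k=0,\dots,p$. Each arises from the previous one by a factor $1+\beta y_k$ with $\beta\in L_{k-1}$, which has the shape treated above. This is why the $w_k$ are chosen one after the other.

\begin{lemma}\label{lem:insens}
For $1\le j\le p$ there is $f_j\in U/D$ such that $[1+xY]=f_j$ for all $x\in\frac jp+\mathfrak m_0$.
\end{lemma}

\begin{proof}
For $x\in\frac jp+\mathfrak m_0$ and $0\le k\le p$ let $B_k=1+x(A_k-1)\in R\cap L_k$, so $B_0=1$ and $B_p=1+xY$.

\emph{Each $B_k$ is a unit.} The image of $B_k$ in $k_i$ is $1+\frac jp(\varepsilon_i^k-1)$. If it were $0$, then $\varepsilon_i^k=1-\frac pj$ would be a rational number whose $p$-th power is $1$. As $p$ is odd, this number would be $1$, which is false since $\frac pj\ne0$.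

\emph{Recursion.} For $1\le k\le p$ we have $A_k-A_{k-1}=A_{k-1}y_k$, so
\[
B_k=B_{k-1}+xA_{k-1}y_k=B_{k-1}(1+\beta_ky_k)=B_{k-1}\,\frac{z_k+\beta_k}{z_k},\qquad\beta_k=\frac{xA_{k-1}}{B_{k-1}}\in R\cap L_{k-1}.
\]
The element $z_k+\beta_k=z_kB_k/B_{k-1}$ is a unit. Hence $b=\xi+\beta_k\in L_{k-1}$, which is congruent to it, is a unit as well, and $z_k+\beta_k=b+w_k$.

\emph{Comparison.} Let $x'\in\frac jp+\mathfrak m_0$ be a second element, with $B_k'$ and $\beta_k'$ defined accordingly. From $x'\equiv x$ we get $B'_{k-1}\equiv B_{k-1}$, so $\eta=\beta_k'-\beta_k$ lies in $\mathfrak m\cap L_{k-1}$, and $z_k+\beta_k'=b+\eta+w_k$. Lemma~\ref{lem:translate} with $A=L_{k-1}$ gives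
\[
\frac{B_k'}{B_k}=\frac{B_{k-1}'}{B_{k-1}}\cdot\frac{b+\eta+w_k}{b+w_k}\in\frac{B_{k-1}'}{B_{k-1}}D.
\]
Since $B_0'/B_0=1$, induction gives $B_p'/B_p\in D$.
\end{proof}

\subsection{Conclusion}

Fix $j$ with $1\le j<p$; we apply Lemma~\ref{lem:add} in $\mathcal N$ with $x_0=\frac1p$, $e=f_j$, $e'=f_1$, $d=f_{j+1}$. Let $X\subseteq\frac1p+\mathfrak m_0$ be finite. For $x\in X$ and $1\le l\le p$ we have $lx\in\frac lp+\mathfrak m_0$, so $[1+(lY)x]=[1+(lx)Y]=f_l$ by Lemma~\ref{lem:insens}. Thus $s=jY$ and $s'=Y$ satisfy
\[
[1+sx]=f_j,\qquad[1+s'x]=f_1,\qquad[1+(s+s')x]=f_{j+1}\qquad(x\in X).
\]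
These $s,s'$ lie in $\mathfrak C$, while the recursion in Lemma~\ref{lem:add} needs them in the structure from which $X$ is taken. But $X$ is a finite subset of $L_0$ and the cosets $f_l$ are definable over $L_0$, so the existence of such $s,s'\in\mathfrak m$ is a first-order statement with parameters in $\mathcal N$, and it holds in $\mathcal N\prec\mathfrak C$. Lemma~\ref{lem:add} gives $f_{j+1}=f_jf_1$.

Hence $f_p=f_1^p=1$. Taking $x=1\in\frac pp+\mathfrak m_0$ in Lemma~\ref{lem:insens} gives $[1+Y]=f_p=1$, and Lemma~\ref{lem:Yclass} gives $[\rho^p]=1$. This proves Proposition~\ref{prop:lift}.\qed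

\begin{remark}[the hypotheses]
NIP is used in Lemma~\ref{lem:add} and for the existence of $\mathfrak m^{00}$ and $q$; Example~\ref{ex:IP} shows that it cannot be dropped. Finiteness of $U/D$ is not needed in Lemma~\ref{lem:add}; it lets $q$ decide classes and makes the cosets definable over $L_0$. The inclusion $\mathbb Q\subseteq R$ provides $\frac1p$, the sums of two units and the infinite fields $k_j$; with a finite residue field Lemma~\ref{lem:m00} fails, as the definable subgroup $\ell^2\mathbb Z_\ell$ of finite index in $\mathfrak m=\ell\mathbb Z_\ell$ shows. That $\varepsilon-1$ is a unit is needed to define $\xi$. For $p=3$ and $\varepsilon_i=\omega$ the images of $B_k$ in $k_i$ are $(2+\omega^k)/3$, $(1+2\omega^k)/3$ and $\omega^k$ for $j=1,2,3$, all nonzero, whereas for $p=2$, $j=k=1$ the image is $1+\frac12(-1-1)=0$. For $p=2$ the statement is true and useless: $(\varepsilon-1)(\varepsilon+1)=0$ forces $\varepsilon=-1$, which lifts for every $g$. That $R$ lies in a field matters in the count of Corollary~\ref{cor:g1}.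
\end{remark}

\section{Henselianity}\label{sec:hensel}

For valued fields, the results so far need only NIP and one finite index.

\begin{theorem}\label{thm:NIP}
Let $(K,\mathcal O)$, possibly with extra structure, be NIP with residue characteristic $0$. Let $L/K$ be finite, and let $R$ be the integral closure of $\mathcal O$ in $L$, with Jacobson radical $\mathfrak m$. If for some odd prime $p$ the index $[1+\mathfrak m:(1+\mathfrak m)^p]$ is finite and all prolongations of $\mathcal O$ to $L$ have residue fields containing a primitive $p$-th root of unity, then $\mathcal O$ has a unique prolongation to $L$.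
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:valtriple}, $(L,R,\mathfrak m)$ is a semilocal triple definable in an NIP structure, hence NIP, and $g$ is the number of prolongations. Corollary~\ref{cor:g1} gives $g=1$.
\end{proof}

Strong NIP gives the finite index for almost all $p$, but the exceptions depend on $L$. So we need one field $L$ whose residue fields contain primitive $p$-th roots of unity for infinitely many $p$ at once, and this is the role of $k'$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that $\mathcal O$ is not henselian. Then some finite extension $L_1/K$ carries at least two prolongations of $\mathcal O$. Let $P$ be an infinite set of primes $p$ such that $k'$ contains a primitive $p$-th root of unity. Since $k$ has characteristic $0$, we can write $k'=k(\theta)$. Let $f\in\mathcal O[X]$ be a monic lift of the minimal polynomial $\bar f$ of $\theta$ over $k$, and let $L$ be generated over $L_1$ by all roots of $f$. Each prolongation to $L_1$ extends to $L$, and is recovered from its extension by intersecting with $L_1$, so $L$ carries at least two prolongations of $\mathcal O$.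

Let $\mathcal O'$ be any of them. The roots $a_1,\dots,a_r$ of $f$ are integral over $\mathcal O$, so they lie in $\mathcal O'$, and reducing $f=\prod_i(X-a_i)$ shows that $\bar a_1$ is a zero of $\bar f$ in the residue field of $\mathcal O'$. As $\bar f$ is irreducible over $k$, this residue field contains $k(\bar a_1)\cong k'$, hence primitive $p$-th roots of unity for all $p\in P$.

Let $R$ and $\mathfrak m$ be as in Theorem~\ref{thm:NIP}. The group $U=1+\mathfrak m$ is definable in $\mathcal K$ by Lemma~\ref{lem:valtriple}, so by Lemma~\ref{lem:index} there is an odd $p\in P$ with $[U:U^p]<\infty$. Since $\mathcal K$ is NIP, Theorem~\ref{thm:NIP} gives a unique prolongation to $L$, a contradiction.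
\end{proof}

\section{Ordered fields}\label{sec:ordered}

The residue field of the natural valuation of $K$ is at first only known to be a subfield of $\mathbb R$, and such a field need not satisfy the hypothesis of Theorem~\ref{thm:B}: a finite extension of $\mathbb Q$ contains primitive $p$-th roots of unity, which have degree $p-1$, for finitely many $p$ only. In a saturated extension the residue field is $\mathbb R$. We apply Theorem~\ref{thm:B} there and descend, using that an elementary substructure is relatively algebraically closed.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(3)$\Rightarrow$(2) holds by definition, and (2)$\Rightarrow$(1) is part of Theorem~\ref{thm:known}. We prove (1)$\Rightarrow$(3).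

Let $(K,<)$ be strongly NIP and let $K^*\succ K$ be $\aleph_1$-saturated; it has the same theory, so it is strongly NIP. Let $\mathcal O^*$ be the convex hull of $\mathbb Z$ in $K^*$. For $\alpha\in\mathbb R$, the countably many conditions $r<x<r'$ with $r,r'\in\mathbb Q$, $r<\alpha<r'$, are finitely satisfiable in $\mathbb Q$, and a common solution $x\in K^*$ has $\operatorname{st}(x)=\alpha$. So the residue field of $\mathcal O^*$ is $\mathbb R$. By Lemma~\ref{lem:convex}, $(K^*,<,\mathcal O^*)$ is strongly NIP, and Theorem~\ref{thm:B} with $k=\mathbb R$ and $k'=\mathbb C$ shows that $\mathcal O^*$ is henselian.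

The ring $\mathcal O=\mathcal O^*\cap K$ is the convex hull of $\mathbb Z$ in $K$, the natural valuation ring, with residue field $k=\operatorname{st}(\mathcal O)\subseteq\mathbb R$. The descent rests on one observation:
\begin{quote}
$(\dagger)$ \emph{if $f\in\mathcal O[X]$ and $\alpha\in\mathbb R$ is a simple zero of $\bar f$, then $f$ has a zero $b\in\mathcal O$ with $\operatorname{st}(b)=\alpha$.}
\end{quote}
Indeed, $f$ has a zero $b\in\mathcal O^*$ with $\operatorname{st}(b)=\alpha$ because $\mathcal O^*$ is henselian. The polynomial $f$ is nonzero, and the statement that it has exactly $r$ zeros passes from $K$ to $K^*$, so all zeros of $f$ in $K^*$ lie in $K$. Hence $b\in K\cap\mathcal O^*=\mathcal O$.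

For $\alpha\in k$, $(\dagger)$ says that $\mathcal O$ is henselian. Now let $\alpha\in\mathbb R$ be algebraic over $k$, and let $f\in\mathcal O[X]$ be a monic lift of its minimal polynomial, of which $\alpha$ is a simple zero in characteristic $0$. Then $(\dagger)$ gives $\alpha\in k$. So $k$ is relatively algebraically closed in $\mathbb R$; it therefore contains the real square roots of its positive elements and a zero of each of its polynomials of odd degree, and is real closed.

Thus $(K,<)$ is almost real closed with respect to the value group $G$ of its natural valuation, and $G$ is strongly NIP by Theorem~\ref{thm:known}.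
\end{proof}

\begin{corollary}
Let $(K,<)$ be a strongly NIP ordered field.
\begin{enumerate}
\item[(a)] Every convex valuation on $K$ is henselian.
\item[(b)] Every ordered abelian group with respect to which $(K,<)$ is almost real closed is strongly NIP.
\item[(c)] $K$ is real closed or admits a nontrivial henselian valuation.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) A convex valuation ring contains the natural valuation ring, which is henselian by Theorem~\ref{thm:A}; apply Theorem~\ref{thm:EP}(c). (b) This is Theorem~\ref{thm:known}. (c) If the natural valuation is trivial, which is the archimedean case, then $K$ is its own residue field and is real closed. Otherwise the natural valuation is nontrivial and henselian.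
\end{proof}

\begin{thebibliography}{9}

\bibitem{CS} Chernikov and Simon, \emph{Externally definable sets and dependent pairs}.

\bibitem{EP} Engler and Prestel, \emph{Valued Fields}.

\bibitem{HP} Hrushovski and Pillay, \emph{On NIP and invariant measures}.

\bibitem{KKL} Lothar Sebastian Krapp, Salma Kuhlmann, Gabriel Leh\'ericy, \emph{Strongly NIP almost real closed fields}, arXiv:2010.14770 (2020).

\bibitem{ShelahCont} Shelah, \emph{Dependent first order theories, continued}.

\bibitem{Shelah00} Shelah, \emph{Minimal bounded index subgroup for dependent theories}.

\end{thebibliography}
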